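# Compact spaces generated by retractions: a space of weight $\aleph_1$ in $\mathcal{RC}$ that is not a continuous image of a space from $\mathcal R$

## 1. Inverse sequences of retractions and the classes $\mathcal R$ and $\mathcal{RC}$

All spaces are compact Hausdorff, except that maps will sometimes be defined only on an open subset of a compact space. Spaces are nonempty, but a closed subset under consideration may be empty. Classes of spaces are closed under homeomorphism. A *metric compactum* is a metrizable compact space. A *continuous image* of a space $W$ is a compact Hausdorff space onto which $W$ maps continuously.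

**Definition 1 (retractive sequence, retractive limit).** Let $\lambda$ be a limit ordinal. An *inverse sequence* $\{X_\xi,r^\eta_\xi:\xi<\eta<\lambda\}$ consists of compact spaces $X_\xi$ and continuous surjections (bonding maps) $r^\eta_\xi:X_\eta\to X_\xi$ with $r^\eta_\xi r^\zeta_\eta=r^\zeta_\xi$ whenever $\xi<\eta<\zeta<\lambda$. Its limit is the space of threads $(x_\xi)_{\xi<\lambda}$, $x_\xi=r^\eta_\xi(x_\eta)$, a closed subset of $\prod_\xi X_\xi$. The sequence is *continuous* if for each limit ordinal $\delta<\lambda$ the space $X_\delta$ is, canonically, the inverse limit of $\{X_\xi,r^\eta_\xi:\xi<\eta<\delta\}$. Its bonding maps are *retractions* if $X_\xi\subseteq X_\eta$ and $r^\eta_\xi$ is the identity on $X_\xi$, up to the natural identification. A continuous inverse sequence whose bonding maps are retractions will be called a *retractive sequence*, and its limit a *retractive limit*.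

About the identification: in a continuous sequence it is enough that each $r^{\eta+1}_\eta$ has a right inverse $j_\eta$. Define right inverses $i^\eta_\xi$ of $r^\eta_\xi$ by recursion on $\eta\ge\xi$. Put $i^\xi_\xi=\mathrm{id}$ and $i^{\eta+1}_\xi=j_\eta i^\eta_\xi$. At a limit $\delta$ let $i^\delta_\xi(x)$ be the thread with coordinates $i^\eta_\xi(x)$ for $\xi\le\eta<\delta$ and $r^\xi_\eta(x)$ for $\eta<\xi$. By induction $r^\eta_{\eta'}i^\eta_\xi=i^{\eta'}_\xi$ and $i^\eta_{\eta'}i^{\eta'}_\xi=i^\eta_\xi$ for $\xi\le\eta'\le\eta$. So the embeddings are coherent, and we may treat them as inclusions.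

To recognize a limit one uses the following argument again and again.

**Lemma 1.** *Let $\{Y_\beta:\beta<\alpha\}$ be an inverse sequence, and let $\rho_\beta:Y\to Y_\beta$ be continuous surjections of a compact space $Y$ that commute with the bonding maps and together separate the points of $Y$. Then $Y$ is canonically the limit of the sequence.*

*Proof.* The canonical map $y\mapsto(\rho_\beta(y))_\beta$ is continuous and injective. Its image is compact, hence closed. The sets of threads with $\beta$-th coordinate in $U$, where $\beta<\alpha$ and $U\subseteq Y_\beta$ is open, form a base of the limit. A nonempty one has $U\neq\emptyset$, so it meets the image because $\rho_\beta$ is onto. So the image is dense and closed. A continuous bijection of compact spaces is a homeomorphism. $\square$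

**Example 1.** For a discrete set $I$ let $A(I)=I\cup\{\infty\}$ be its one-point compactification, with $\infty$ isolated if $I$ is finite. For ordinals $\beta<\alpha$ the map $A(\alpha)\to A(\beta)$ that sends every $\gamma\ge\beta$ to $\infty$ and fixes the other points is a continuous retraction. For limit $\alpha$ any two points of $A(\alpha)$ are fixed by one of these maps, so by Lemma 1 $A(\alpha)$ is the limit of $\{A(\beta):\beta<\alpha\}$. In particular the convergent sequence $A(\omega)$ is the limit of the finite spaces $A(n)$.

**Example 2.** Identify $\{0,1\}^\alpha$ with the set of points of $\{0,1\}^{\omega_1}$ that vanish at all coordinates $\ge\alpha$, and retract by replacing these coordinates by $0$. By Lemma 1, $\{0,1\}^{\omega_1}$ is the retractive limit of the metric compacta $\{0,1\}^\alpha$, $\alpha<\omega_1$.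

**Example 3 (a sequence that is not continuous).** In length $\omega+\omega$ let $X_n$ be a point and $X_{\omega+n}$ a fixed two-point space, with the obvious bonding maps. All of them are retractions, but $X_\omega$ is not the limit of the one-point spaces before it.

**Definition 2 ($\mathcal R$, $\mathcal{RC}$, $\mathcal I$).** $\mathcal R$ is the smallest class of compact spaces that contains all metric compacta and is closed under retractive limits. $\mathcal{RC}$ is the smallest class of compact spaces that contains all metric compacta and is closed both under continuous images and under retractive limits. $\mathcal I$ is the class of continuous images of spaces from $\mathcal R$.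

Clearly $\mathcal R\subseteq\mathcal I\subseteq\mathcal{RC}$.

**Example 4.** $\{0,1\}^{\omega_1}\in\mathcal R$ by Example 2. If we glue two of its points together, the quotient is in $\mathcal I$, hence in $\mathcal{RC}$. Further, $A(\kappa)\in\mathcal R$ for every cardinal $\kappa$. By induction on $\alpha\le\kappa$ all $A(\alpha)$ are in $\mathcal R$: at limits use Example 1, and at successors $A(\alpha+1)=A(\alpha)\sqcup\{\mathrm{pt}\}$ and the next lemma.

**Lemma 2.** *Let $\mathcal C$ be one of $\mathcal R$, $\mathcal I$, $\mathcal{RC}$. If $S\in\mathcal C$ and $M$ is a metric compactum, then $S\sqcup M\in\mathcal C$.*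

*Proof.* Fix $M$. The class of all $S$ with $S\sqcup M\in\mathcal R$ contains the metric compacta. It is closed under retractive limits, since $(\varprojlim S_\xi)\sqcup M=\varprojlim(S_\xi\sqcup M)$ with retractions $r^\eta_\xi\sqcup\mathrm{id}_M$. So it contains $\mathcal R$. The same works for $\mathcal{RC}$, since a surjection $S\to S'$ gives a surjection $S\sqcup M\to S'\sqcup M$. The last remark also gives the statement for $\mathcal I$ from the one for $\mathcal R$. $\square$

We use these textbook facts freely.

* A compact space is metrizable iff it has countable weight, iff countably many continuous functions into metrizable spaces separate its points. A metric compactum has only countably many clopen subsets.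
* A continuous image has weight at most that of the original compact space. So continuous images of metric compacta are metrizable. Consequently the union of two metrizable compact subsets of a Hausdorff space is metrizable, being a continuous image of their disjoint sum.
* Fodor's lemma: if $\xi(\delta)<\delta$ for all countable limit ordinals $\delta>0$, then $\delta\mapsto\xi(\delta)$ is constant on a stationary, hence unbounded, subset of $\omega_1$.
* For a proper ideal $\mathcal J$ of subsets of a set there is an ultrafilter $\mathfrak p$ with $\mathfrak p\cap\mathcal J=\emptyset$. A family $(z_g)$ in a compact space has a unique limit along $\mathfrak p$, and continuous maps preserve such limits.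

The problem, from Wieslaw Kubis, "Compact spaces generated by retractions", arXiv:math/0511567 (2005), can now be posed. *Is every space from $\mathcal{RC}$ a continuous image of a space from $\mathcal R$?* In other words: when a space is built by alternating limits and images any number of times, can all the images be postponed to one single image at the end? It is known that $\mathcal R\subsetneq\mathcal{RC}$, so at least one image is needed. The answer is no, in ZFC.

**Theorem 3.** *There is a compact space $X\in\mathcal{RC}$ of weight $\aleph_1$ (the least possible weight) which is not a continuous image of any space from $\mathcal R$. It is the limit of a continuous inverse sequence of retractions $\{X_\alpha:\alpha<\omega_1\}$, where $X_0$ is a continuous image of a space from $\mathcal R$ and $X_{\alpha+1}$ is the disjoint sum of $X_\alpha$ and a convergent sequence.*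

**Theorem 4 (complements).** *(a) For a cardinal $\kappa$, there is a space of weight $\kappa$ in $\mathcal{RC}$ that is not a continuous image of a space from $\mathcal R$ iff $\kappa\ge\aleph_1$. (b) The class $\mathcal I$ of continuous images of spaces from $\mathcal R$ is not closed under limits of continuous inverse sequences of retractions, and $\mathcal R\subsetneq\mathcal I\subsetneq\mathcal{RC}$.*

## 2. Countable weight, added points, and lifting through a cover

In countable weight nothing happens: such a compact space is metrizable, so it is in $\mathcal R$. This is why $\aleph_1$ is the least possible weight in Theorem 3.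

Next, reformulate. The class $\mathcal I$ contains the metric compacta and is closed under continuous images. So if it were closed under retractive limits, it would contain $\mathcal{RC}$ by minimality. Conversely, if $\mathcal I=\mathcal{RC}$, then $\mathcal I$ is closed under retractive limits. The problem is therefore about limits of images: given a retractive sequence $\{X_\xi\}$ with covers $W_\xi\to X_\xi$, $W_\xi\in\mathcal R$, can we cover the limit?

The sensible first approach is to *lift*: arrange the covers $W_\xi$ themselves into a retractive sequence that lies over $\{X_\xi\}$. Here is a case where this works. Let $\theta:W_0\to X_0$ be a continuous surjection with $W_0\in\mathcal R$, let $x_g\in X_0$ for $g<\lambda$, and add $\lambda$ isolated points that are retracted to the $x_g$: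
$$X=X_0\times\{\infty\}\cup\{(x_g,g):g<\lambda\}\subseteq X_0\times A(\lambda).$$
Choose $w_g\in\theta^{-1}(x_g)$ and put $W=W_0\times\{\infty\}\cup\{(w_g,g):g<\lambda\}\subseteq W_0\times A(\lambda)$. This is closed, because its slice over each isolated point $g$ is a point. Let $W_\alpha$ be the part of $W$ over $\alpha\cup\{\infty\}$, and let $W\to W_\alpha$ send $(w_g,g)$ to $(w_g,\infty)$ for $g\ge\alpha$. By Lemma 1, $W_\alpha$ is for limit $\alpha$ the retractive limit of $\{W_\beta:\beta<\alpha\}$. Also $W_{\alpha+1}=W_\alpha\sqcup\{\mathrm{pt}\}$. By Lemma 2 all $W_\alpha$, and so $W$, are in $\mathcal R$, and $\theta\times\mathrm{id}$ maps $W$ onto $X$. Thus adding points is harmless.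

Now replace the added points by added metric compacta: let $Y_g\subseteq X_0$ be metrizable closed sets and
$$X=X_0\times\{\infty\}\cup\bigcup_{g<\lambda}Y_g\times\{g\}.$$
The same construction works as soon as each $Y_g$ is the $\theta$-image of a metrizable closed set $L_g\subseteq W_0$: use $L_g\times\{g\}$ in place of $(w_g,g)$. More generally one would ask for a space $L\in\mathcal R$ and a continuous $l:L\to W_0$ with $\theta l(L)=Y_g$. A single point always lifts. A convergent sequence need not. In Section 6 we build $X_0$, its natural cover $\theta$, and convergent sequences $Y_g$ for which no such $L$ exists (Proposition 13). This is the point where lifting stops. To get a counterexample one must then exclude *every* cover, and not only those over the given $\theta$.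

## 3. Calculating in a retractive limit

Let $Z=\varprojlim\{Z_\xi:\xi<\mu\}$ be a retractive limit. This section fixes how we calculate in $Z$. Embed $Z_\xi$ in $Z$ by sending $x$ to the thread with coordinates $r^\xi_\eta x$ for $\eta\le\xi$ (with $r^\xi_\xi=\mathrm{id}$) and $x$ for $\eta\ge\xi$. Then $Z_\xi\subseteq Z_\eta\subseteq Z$ for $\xi<\eta$, and the projections become retractions
$$r_\xi:Z\to Z_\xi,\qquad r_\xi r_\eta=r_{\min(\xi,\eta)}. \tag{1}$$
For limit $\delta<\mu$ the space $Z_\delta$ is the retractive limit of $\{Z_\xi:\xi<\delta\}$ with projections $r_\xi|_{Z_\delta}$. Passing to a closed cofinal set of indices of order type $\operatorname{cf}\mu$ changes neither the limit nor continuity. So we may assume, when convenient, that $\mu$ is an infinite regular cardinal.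

**Lemma 5.** *Let $\mu$ be any limit ordinal.*

*(a) If $G\subseteq O\subseteq Z$ with $G$ closed and $O$ open, there is $\xi$ with $r_\eta(G)\subseteq O$ for all $\eta\ge\xi$. In particular $r_\eta z\to z$ for every $z\in Z$.*

*(b) If $A\subseteq Z$ is clopen, there is $\xi$ such that for all $z\in Z$: $z\in A\Leftrightarrow r_\xi z\in A$.*

*Proof.* (a) The sets $r_\xi^{-1}(U)$, $U\subseteq Z_\xi$ open, form a base, and finitely many of them can be written with one common $\xi$. By compactness $G\subseteq r_\xi^{-1}(U)\subseteq O$ for some $\xi$ and some open $U\subseteq Z_\xi$. If $\eta\ge\xi$ and $v\in G$, then $r_\xi r_\eta v=r_\xi v\in U$, so $r_\eta v\in O$. For the last statement take $G=\{z\}$.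

(b) Apply (a) to $A\subseteq A$ and to $Z\setminus A\subseteq Z\setminus A$. $\square$

**Definition 3.** In the situation of Lemma 5(b) we say that the clopen set $A$ is *determined at $\xi$*.

If $A$ is determined at $\xi$, it is determined at every $\eta\ge\xi$, because $r_\eta z\in A\Leftrightarrow r_\xi r_\eta z=r_\xi z\in A\Leftrightarrow z\in A$. *Example.* In $\{0,1\}^{\omega_1}$, with the retractions of Example 2, the set $\{z:z_5=1\}$ is determined at $6$. It is not determined at $5$, since $r_5z$ has fifth coordinate $0$ for all $z$.

**Induction over $\mathcal R$.** *A topological property holds for all $Z\in\mathcal R$ if it holds for metric compacta and passes from spaces $Z_\xi\in\mathcal R$ that have it to their retractive limits of regular length.* Indeed, the class of those $Z\in\mathcal R$ that have the property contains the metric compacta and is closed under retractive limits (first reduce to regular length). So it is all of $\mathcal R$.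

## 4. The split interval $F$ and good maps

Fix distinct reals $e_\gamma\in(0,1)$, $\gamma<\omega_1$, with $\{e_n:n<\omega\}=\mathbb Q\cap(0,1)$, and put
$$F=\{(s,u)\in[0,1]\times\{0,1\}^{\omega_1}:\ s<e_\gamma\Rightarrow u_\gamma=0,\ \ s>e_\gamma\Rightarrow u_\gamma=1\ \ (\gamma<\omega_1)\}.$$
Each violation of a condition is an open condition, so $F$ is compact. Let $m(s,u)=s$. Over a point $s\notin\{e_\gamma\}$ lies one point of $F$. Over $s=e_\gamma$ only the coordinate $u_\gamma$ is free, so there are two points, $e_\gamma^-$ with $u_\gamma=0$ and $e_\gamma^+$ with $u_\gamma=1$. Neighborhood bases are given by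
$$\{e_\gamma^-\}\cup m^{-1}(e_\gamma-\varepsilon,e_\gamma),\qquad \{e_\gamma^+\}\cup m^{-1}(e_\gamma,e_\gamma+\varepsilon),\qquad m^{-1}(s-\varepsilon,s+\varepsilon)\ \text{ at the other points.}$$
For instance, the first set is $\{u_\gamma=0,\ m>e_\gamma-\varepsilon\}$, which is open. For small $\varepsilon$ no prescribed finite set of other coordinates changes on it. The other cases are the same.

**Lemma 6.** *(a) $F$ is hereditarily separable. (b) A closed $S\subseteq F$ is metrizable iff $D(S)=\{\gamma:e_\gamma^-,e_\gamma^+\in S\}$ is countable.*

*Proof.* (a) Let $A\subseteq F$. Choose a countable $A_0\subseteq A$ that meets every nonempty set $A\cap m^{-1}(p,q)$, $p<q$ rational. Let $B$ be the set of $x\in A$ such that $m(A)$ fails to accumulate at $m(x)$ from at least one side. Only countably many points of a set of reals are isolated in it from a given side, since the corresponding one-sided gaps are pairwise disjoint intervals. As $m$ is at most 2-to-1, $B$ is countable. If $x\in A\setminus B$, then by the form of the bases each basic neighborhood of $x$ contains some $m^{-1}(p,q)$, $p<q$ rational, with $A\cap m^{-1}(p,q)\ne\emptyset$,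 so it meets $A_0$. Hence $A_0\cup B$ is dense in $A$.

(b) Two distinct points of $S$ differ in $m$, or they are $e_\gamma^-,e_\gamma^+$ with $\gamma\in D(S)$ and differ in $u_\gamma$. So if $D(S)$ is countable, the countably many continuous functions $m$ and $u_\gamma$, $\gamma\in D(S)$, separate points, and $S$ is metrizable. If $D(S)$ is uncountable, the clopen subsets $\{u_\gamma=1\}\cap S$ of $S$, $\gamma\in D(S)$, are pairwise distinct: if $e_\gamma<e_{\gamma'}$, then $e_\gamma^+$ is in the first and not in the second. So $S$ has uncountably many clopen sets and is not metrizable. $\square$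

*Examples.* $F$ is not metrizable. The closure of $\{e_\gamma^-:\gamma\in\Gamma\}$ for uncountable $\Gamma$ is not metrizable either. All but countably many points $e$ of $E=\{e_\gamma:\gamma\in\Gamma\}$ are limits of $E$ from the right, and for these the points $x^-$, $x\in E$, $x\downarrow e$ strictly, converge to $e^+$. So both $e^-$ and $e^+$ are in the closure. We use this again in Section 11.

**Definition 4.** Let $\Gamma\subseteq\omega_1$ be uncountable. A continuous nondecreasing surjection $c:[0,1]\to[0,1]$ is *$\Gamma$-good* if for every nonempty open $U\subseteq(0,1)$ the set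
$$\{\gamma\in\Gamma:\ c(e_\gamma)\in U,\ c^{-1}(c(e_\gamma))=\{e_\gamma\}\}\quad\text{is uncountable.}$$

Note that $c(0)=0$ and $c(1)=1$, and that a $\Gamma_1$-good map is $\Gamma$-good whenever $\Gamma_1\subseteq\Gamma$. *Example.* If every nonempty open subinterval of $(0,1)$ contains $e_\gamma$ for uncountably many $\gamma\in\Gamma$, then the identity is $\Gamma$-good. In general, $c$ must collapse the parts of $[0,1]$ where $\{e_\gamma:\gamma\in\Gamma\}$ is thin.

**Lemma 7.** *(a) For every uncountable $\Gamma$ there is a $\Gamma$-good map. (b) If $c$ is $\omega_1$-good and $S\subseteq F$ is closed and metrizable, then $c(m(S))$ is nowhere dense in $[0,1]$.*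

*Proof.* (a) Let $P$ be the set of condensation points of $\{e_\gamma:\gamma\in\Gamma\}$, that is, of points all of whose neighborhoods contain uncountably many of these $e_\gamma$. All but countably many of these $e_\gamma$ lie in $P$, so $P$ is nonempty, closed, and without isolated points, and $P\subseteq[0,1]$. Let $\{B_k:k<\omega\}$ be a base of $P$ consisting of nonempty sets. Each $B_k$ contains a Cantor set; let $\nu_k$ be the coin-tossing measure on it, and $\nu=\sum_k2^{-k-1}\nu_k$. This is an atomless Borel probability measure with support $P$. Put $c(x)=\nu([0,x])$. Then $c$ is continuous and nondecreasing, with $c(0)=0$, $c(1)=1$.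

It suffices to treat $U=(\tau,\tau')\subseteq(0,1)$, $\tau<\tau'$. The open set $c^{-1}(U)$ has $\nu$-measure $\tau'-\tau>0$, so it meets $P$. Hence it contains $e_\gamma$ for uncountably many $\gamma\in\Gamma$, and then $e_\gamma\in P$ for uncountably many of them. If $e\in P$ and $c(x)=c(e)$ with $x\neq e$, then the open interval between $x$ and $e$ is $\nu$-null, so it misses $P$, and $e$ is an endpoint of a component of $\mathbb R\setminus P$. There are only countably many such $e$. All the remaining $e_\gamma$ have $c^{-1}(c(e_\gamma))=\{e_\gamma\}$.

(b) Otherwise the closed set $c(m(S))$ contains a nonempty open interval $U\subseteq(0,1)$. Let $\gamma$ be such that $c(e_\gamma)\in U$ and $c^{-1}(c(e_\gamma))=\{e_\gamma\}$. Choose $\tau_n\in U$ strictly increasing to $c(e_\gamma)$, and $s_n\in S$ with $c(m(s_n))=\tau_n$. Then $m(s_n)<e_\gamma$, and every limit point $x$ of $(m(s_n))$ has $c(x)=c(e_\gamma)$, so $x=e_\gamma$. Thus $m(s_n)\to e_\gamma$ from the left, $s_n\to e_\gamma^-$, and $e_\gamma^-\in S$. Similarly $e_\gamma^+\in S$. This holds for uncountably many $\gamma$, so $D(S)$ is uncountable, contradicting Lemma 6(b). $\square$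

## 5. Spaces of $\mathcal R$ reach only metrizable parts of $F$

The next lemma is the source of all obstructions. We need the version for maps defined on open sets, because later the maps into $F$ are only partially defined.

**Lemma 8.** *Let $V\in\mathcal R$, $O\subseteq V$ open, $h:O\to F$ continuous, and $G\subseteq O$ closed in $V$. Then $h(G)$ is metrizable.*

*Proof.* Induction over $\mathcal R$. If $V$ is metrizable, then $h(G)$ is a continuous image of the metric compactum $G$ (or empty). Let $V=\varprojlim_{\xi<\mu}V_\xi$ with $\mu$ regular, where all $V_\xi$ have the property. Choose an open $O_1$ with $G\subseteq O_1\subseteq G_1:=\overline{O_1}\subseteq O$.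

**Step 1: $\mu>\omega$.** Here hereditary separability confines everything to one stage. The sets $P_\xi=h(G_1\cap V_\xi)$ are compact, increasing, and metrizable by the hypothesis on $V_\xi$ (applied to the open set $O\cap V_\xi$). By Lemma 6(a) their union has a countable dense subset. Since $\mu$ is regular and uncountable, it lies in some $P_{\xi_0}$, so $\overline{\bigcup_\xi P_\xi}=P_{\xi_0}$. If $v\in G$, then $r_\xi v\to v$, so $r_\xi v\in O_1\cap V_\xi$ eventually and $h(r_\xi v)\to h(v)$. So $h(G)\subseteq P_{\xi_0}$, and $h(G)$ is metrizable.

**Step 2: $\mu=\omega$.** Here we count clopen sets. Fix $\gamma$. For $i=0,1$ apply Lemma 5(a) to the closed set $\{v\in G:u_\gamma h(v)=i\}$ inside the open set $\{v\in O:u_\gamma h(v)=i\}$. We get $n_\gamma<\omega$ such that for all $n\ge n_\gamma$: $r_n(G)\subseteq O$, and $u_\gamma h(r_nv)=u_\gamma h(v)$ for $v\in G$. Suppose $h(G)$ is not metrizable. Then $D(h(G))$ is uncountable by Lemma 6(b), so for some $n$ the set $D_n=\{\gamma\in D(h(G)):n_\gamma\le n\}$ is uncountable. Now $r_n(G)$ is a compact subset of $O\cap V_n$, so $h(r_n(G))$ is compact metrizable by the hypothesis on $V_n$,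 and it has only countably many clopen sets. Hence there are $\gamma,\gamma'\in D_n$ with $e_\gamma<e_{\gamma'}$ and
$$\{u_\gamma=1\}\cap h(r_n(G))=\{u_{\gamma'}=1\}\cap h(r_n(G)).$$
Take $v\in G$ with $h(v)=e_\gamma^+$. Since $n\ge n_\gamma,n_{\gamma'}$, we get $u_\gamma h(r_nv)=u_\gamma(e_\gamma^+)=1$ and $u_{\gamma'}h(r_nv)=u_{\gamma'}(e_\gamma^+)=0$. So $h(r_nv)$ is in the first set and not in the second, a contradiction. $\square$

With $V=O=G$ the lemma says that $F$ itself is not a continuous image of a space from $\mathcal R$. This would answer the question if we could show that $F\in\mathcal{RC}$, but nothing so far gives this. In the next section $F$ appears as a closed *subspace* of a space $K\in\mathcal R$, and the definitions do not allow passing to closed subspaces. They do allow us to collapse $F$ to a point. The task is to do so in such a way that $F$ still makes itself felt.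

## 6. The space $K$, the collapse $X_0$, and a convergent sequence that does not lift

Let $K$ be the set of $(\xi,s,u)\in[\omega,\omega_1]\times[0,1]\times\{0,1\}^{\omega_1}$ such that for all $\gamma<\omega_1$:
$$\gamma<\xi:\ \ (s<e_\gamma\Rightarrow u_\gamma=0)\ \text{and}\ (s>e_\gamma\Rightarrow u_\gamma=1);\qquad\qquad \gamma\ge\xi:\ \ u_\gamma=0 .$$
Since $\{\xi:\xi>\gamma\}$ is clopen in $[\omega,\omega_1]$, each violation is an open condition, so $K$ is compact. Let $\varphi,m,u_\gamma$ be the coordinate functions on $K$, and identify $F$ with $\{\varphi=\omega_1\}$. At level $\xi$ exactly the points $e_\gamma$ with $\gamma<\xi$ are doubled. *Example.* At level $\omega$ these are the rationals in $(0,1)$, at level $\omega+1$ also $e_\omega$, and only at the last level $\omega_1$ are uncountably many points doubled.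

**Lemma 9.** *$K\in\mathcal R$, and $K\times M\in\mathcal R$ for every metric compactum $M$.*

*Proof.* For $\omega\le\eta\le\omega_1$ let $K^\eta=\{\varphi\le\eta\}$ and $r_\eta(\xi,s,u)=(\min(\xi,\eta),s,u')$, where $u'_\gamma=u_\gamma$ for $\gamma<\eta$ and $u'_\gamma=0$ for $\gamma\ge\eta$. The value is in $K$. If $\gamma<\min(\xi,\eta)$, then $u'_\gamma=u_\gamma$ and the conditions hold as before. If $\gamma\ge\eta$, then $u'_\gamma=0$, and if $\xi\le\gamma<\eta$, then $u'_\gamma=u_\gamma=0$. On $K^\eta$ the map $r_\eta$ is the identity, since there $u_\gamma=0$ for $\gamma\ge\eta\ge\xi$. So the $r_\eta$ are continuous retractions $K\to K^\eta$, and $r_\eta r_{\eta'}=r_{\min(\eta,\eta')}$. For $\eta<\omega_1$ the space $K^\eta$ embeds in $[\omega,\eta]\times[0,1]\times\{0,1\}^\eta$ and is metrizable. Let $\delta\in(\omega,\omega_1]$ be a limit ordinal. The maps $r_\eta$, $\eta<\delta$, separate the points of $K^\delta$: the points $r_\eta(\xi,s,u)$ determine $\xi\le\delta$, $s$, and $u_\gamma$ for $\gamma<\delta$, and $u_\gamma=0$ for $\gamma\ge\delta$. By Lemma 1, $K^\delta$ is the limit of $\{K^\eta:\omega\le\eta<\delta\}$. So $K=K^{\omega_1}$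 is the retractive limit of metric compacta $K^\eta$, indexed by $[\omega,\omega_1)$, a set of order type $\omega_1$. For $K\times M$ use $r_\eta\times\mathrm{id}_M$. $\square$

So $F$, which is not in $\mathcal I$, is a closed subspace of a space in $\mathcal R$: neither $\mathcal R$ nor $\mathcal I$ is closed under closed subspaces.

Let $\Theta$ be the set of pairs $t=(p,q)$ of rationals, $0<p<q<1$, with $\{\gamma:e_\gamma\in(p,q)\}$ uncountable. $\Theta$ is countable. It is infinite: $(0,1)$ is the union of the intervals $(\frac1k,1-\frac1k)$, so one of these pairs is in $\Theta$, and then so are all pairs that give larger rational intervals. For $t=(p,q)\in\Theta$ fix an injection $\gamma_t:\omega_1\to\{\gamma:e_\gamma\in(p,q)\}$ and put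
$$t(g)=e^-_{\gamma_t(g)}\in F\qquad(g<\omega_1),$$
so that $m(t(g))\in(p,q)$. The following is the reason for indexing by rational intervals.

**Lemma 10.** *Let $c$ be $\omega_1$-good and $U\subseteq(0,1)$ nonempty and open. There is $t=(p,q)\in\Theta$ with $[p,q]\subseteq c^{-1}(U)$. For this $t$ and all $g<\omega_1$, $c(m(t(g)))\in U$.*

*Proof.* The open set $c^{-1}(U)\subseteq(0,1)$ contains $e_\gamma$ for uncountably many $\gamma$. It is the union of the countably many intervals $(p,q)$ with $p<q$ rational and $[p,q]\subseteq c^{-1}(U)$. So one of these contains $e_\gamma$ for uncountably many $\gamma$, and this $(p,q)$ is in $\Theta$. Finally $m(t(g))\in(p,q)$. $\square$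

Put
$$X_0=(K\times A(\Theta))/(F\times\{\infty\}),\qquad \varpi:K\times A(\Theta)\to X_0\ \text{the quotient map},\qquad \{*\}=\varpi[F\times\{\infty\}].$$
This is a compact Hausdorff space, since we collapse one closed set. $A(\Theta)$ is a convergent sequence, so $K\times A(\Theta)\in\mathcal R$ by Lemma 9, and $X_0\in\mathcal I$. For $g<\omega_1$ let
$$Y_g=\{\varpi(t(g),t):t\in\Theta\}\cup\{*\}.$$

**Lemma 11.** *Each $Y_g$ is closed in $X_0$ and homeomorphic to a convergent sequence with limit $*$.*

*Proof.* The preimage $\varpi^{-1}(Y_g)=\{(t(g),t):t\in\Theta\}\cup F\times\{\infty\}$ is closed. In each clopen slice $K\times\{t\}$ it is one point, and a point $(k,\infty)$ with $k\notin F$ has the neighborhood $(K\setminus F)\times A(\Theta)$, which misses it because all $t(g)$ lie in $F$. Each $\varpi[K\times\{t\}]$ is clopen in $X_0$, so all points of $Y_g$ except $*$ are isolated in $Y_g$. An infinite countable compact space with exactly one nonisolated point is a convergent sequence. $\square$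

**Lemma 12.** *Let $c$ be $\omega_1$-good and $g<\omega_1$. A closed metrizable $S\subseteq F$ cannot contain all the points $t(g)$, $t\in\Theta$.*

*Proof.* If it does, then $c(m(S))$ meets every nonempty open $U\subseteq(0,1)$ by Lemma 10. So $c(m(S))$ is closed and dense, contradicting Lemma 7(b). $\square$

**Proposition 13.** *Let $g<\omega_1$. There are no $L\in\mathcal R$ and continuous $l:L\to K\times A(\Theta)$ with $\varpi l(L)=Y_g$.*

*Proof.* Since $\varpi l(L)=Y_g$, we have $l(L)\subseteq\varpi^{-1}(Y_g)\subseteq F\times A(\Theta)$, and $l(L)$ contains all $(t(g),t)$, because $\varpi$ is injective on $K\times\{t\}$. Let $h$ be $l$ followed by the projection to $F$. By Lemma 8 with $V=O=G=L$, $h(L)$ is closed and metrizable, and it contains all $t(g)$. This contradicts Lemmas 12 and 7(a). $\square$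

So in $X_0$ the convergent sequence $Y_g$ is as simple as can be, while its points, pulled back to $K\times A(\Theta)$, cluster at a nonmetrizable part of $F\times\{\infty\}$. This is where the lifting approach of Section 2 breaks.

## 7. The space $X$

Put
$$X=X_0\times\{\infty\}\ \cup\ \bigcup_{g<\omega_1}Y_g\times\{g\}\ \subseteq\ X_0\times A(\omega_1).$$

**Lemma 14.** *$X$ is compact, of weight at most $\aleph_1$, and $X\in\mathcal{RC}$. It is the limit of a retractive sequence $\{X_\alpha:\alpha<\omega_1\}$ starting with $X_0\in\mathcal I$, in which $X_{\alpha+1}$ is the disjoint sum of $X_\alpha$ and a convergent sequence.*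

*Proof.* A point $(x,g)\notin X$ has the neighborhood $(X_0\setminus Y_g)\times\{g\}$ disjoint from $X$. So $X$ is closed, hence compact. $K$ has weight at most $\aleph_1$, so the same holds for $K\times A(\Theta)$, its image $X_0$, the product $X_0\times A(\omega_1)$, and $X$.

For $\alpha\le\omega_1$ let $X_\alpha=\{(x,y)\in X:y\in\alpha\cup\{\infty\}\}$. For $\alpha=0$ this is $X_0\times\{\infty\}$, identified with $X_0$. Let $\rho_\alpha:X\to X_\alpha$ be the identity on $X_\alpha$ and $(x,g)\mapsto(x,\infty)$ for $g\ge\alpha$. It is the restriction of the product of $\mathrm{id}_{X_0}$ and the retraction $A(\omega_1)\to A(\alpha)$ of Example 1, so it is a continuous retraction, and $\rho_\alpha\rho_\beta=\rho_{\min(\alpha,\beta)}$. For limit $\alpha$ any two points of $X_\alpha$ are fixed by some $\rho_\beta$, $\beta<\alpha$. So by Lemma 1 $X_\alpha$ is the retractive limit of $\{X_\beta:\beta<\alpha\}$. Finally $X_{\alpha+1}$ is the disjoint sum of $X_\alpha$ and $Y_\alpha\times\{\alpha\}$. Since $X_0\in\mathcal I\subseteq\mathcal{RC}$, induction with Lemma 2 gives $X_\alpha\in\mathcal{RC}$ for all $\alpha\le\omega_1$, and $X=X_{\omega_1}$.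 $\square$

## 8. Labels on the fiber over $*$

Suppose that $Z\in\mathcal R$ and $H:Z\to X$ is a continuous surjection. Let
$$K^*=K/F,\qquad \chi:K\to K^*\ \text{the quotient map},\qquad \{*\}=\chi[F].$$
Projecting $X\to X_0\to K^*$ and composing with $H$ we get $a:Z\to K^*$ and the closed set $T=a^{-1}(*)$. In the cover of Section 6 the fiber over the collapsed point was $F\times\{\infty\}$, and the contradiction came from the real numbers $c(m(\cdot))$ attached to its points. In an arbitrary $Z$ the set $T$ is just some closed set, whose points need not correspond to points of $F$. The idea is to attach to the points of $T$ labels that play the same role: a continuous $f:T\to[0,1]$ such that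

* where $T$ is approached from outside, so that a limit value in $F$ is forced, the label is $c\circ m$ of this limit value;
* a closed set lying in the interior of $T$ carries only a nowhere dense set of labels.

Here is how such an $f$ will give the contradiction. The part $Z_g$ of $Z$ over $Y_g\times\{g\}$ is clopen and lies in $T$, so its labels miss a rational interval. For uncountably many $g$ it is the same interval $J$. By Lemma 10 there is $t=(p,q)\in\Theta$ with $[p,q]\subseteq c^{-1}(J)$. For each of these $g$ pick a point $z_{g,t}$ over the $t$-th point of $Y_g\times\{g\}$. Its label is outside $J$. But uncountably many of the points $t(g)$ cannot be reached inside the interior of $T$, by Lemma 8. So a suitable limit point of the $z_{g,t}$ is approached from outside $T$, and its label is a limit of the numbers $c(m(t(g)))$, which lie in $c([p,q])\subseteq J$. This is also why we need uncountably many $g$.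

*Example.* Let $Z=K$ and $a=\chi$. Then $T=F$, and each $z\in F$ is the limit of the points $r_\eta z\notin F$. So all labels are forced, $f=c\circ m$ for a good $c$. If $b:V\to K$ is continuous, $V\in\mathcal R$, and $G\subseteq\operatorname{int}b^{-1}(F)$ is closed, then $b(G)$ is metrizable by Lemma 8, and $f(b(G))$ is nowhere dense by Lemma 7(b). So the second requirement is a combination of these two lemmas.

The labeling will be built by induction over $\mathcal R$. If $T_\beta:=T\cap Z_\beta$ already has labels $f_\beta$, one would like to put $f=f_\beta r_\beta$. For this one needs $r_\beta(T)\subseteq T_\beta$, and in the example this fails at every stage $\beta$. The next section finds out how much can be saved.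

## 9. Maps into $K/F$: settled coordinates and the boundary of $T$

Identify $K^*\setminus\{*\}$ with $K\setminus F$. Then $\varphi:K^*\to[\omega,\omega_1]$ is continuous and $\varphi^{-1}(\omega_1)=\{*\}$. For $\omega\le\zeta<\omega_1$, $\gamma<\omega_1$, $i\in\{0,1\}$ the set
$$N(\zeta,\gamma,i)=\{k\in K:\varphi(k)\le\zeta,\ u_\gamma(k)=i\}$$
is clopen in $K$ and disjoint from $F$, hence clopen in $K^*$. For a continuous $a:Z\to K^*$ we always put $T=a^{-1}(*)$ and
$$\operatorname{bd}T=T\cap\overline{Z\setminus T}.$$

**Lemma 15.** *If $Z$ is metrizable, then $T$ is clopen, and so $\operatorname{bd}T=\emptyset$.*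

*Proof.* $\varphi a(Z)$ is a compact metrizable subspace of $[\omega,\omega_1]$. No sequence of countable ordinals converges to $\omega_1$, so $\omega_1$ is not an accumulation point of $\varphi a(Z)$. Hence $T=(\varphi a)^{-1}(\omega_1)$ is clopen. $\square$

**Definition 5.** Let $Z=\varprojlim_{\xi<\mu}Z_\xi$ be a retractive limit, $\mu$ any limit ordinal, and $a:Z\to K^*$ continuous. We say that $\gamma<\omega_1$ is *settled at $\xi$* (for $Z,a$) if for unboundedly many $\zeta<\omega_1$ both sets $a^{-1}N(\zeta,\gamma,0)$ and $a^{-1}N(\zeta,\gamma,1)$ are determined at $\xi$.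

If $\gamma$ is settled at $\xi$, it is settled at all $\eta\ge\xi$. *Examples.* If $a$ is constantly $*$, all these sets are empty and every $\gamma$ is settled at every stage. For $Z=K=\varprojlim K^\eta$ and $a=\chi$ no $\gamma$ is ever settled. Indeed, if $\eta\le\zeta$, take $k\in K$ with $\varphi(k)>\zeta$ and $u_\gamma(k)=0$. Then $r_\eta k\in N(\zeta,\gamma,0)$ and $k\notin N(\zeta,\gamma,0)$. So this set can be determined at $\eta$ only for $\zeta<\eta$.

**Lemma 16.** *Let $Z$, $a$, $T$ be as in Definition 5.*

*(a) If $\gamma$ is settled at $\xi$, then for all $z\in Z$: $z\in T\Leftrightarrow r_\xi z\in T$; and $u_\gamma(az)=u_\gamma(ar_\xi z)$ if $z\notin T$.*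

*(b) If $\mu$ is a countable limit ordinal, or a regular cardinal $>\omega_1$, then each $\gamma$ is settled at some $\xi<\mu$.*

*(c) If $\mu=\omega_1$, then for each $\gamma$ there is $\beta_\gamma<\omega_1$ such that for every $\beta$ with $\beta_\gamma\le\beta<\omega_1$:*

*(A) for $z\in\bigcup_{\eta<\omega_1}Z_\eta$: $z\in T\Leftrightarrow r_\beta z\in T$;*

*(B) for all $z\in Z\setminus T$: $r_\beta z\notin T$ and $u_\gamma(az)=u_\gamma(ar_\beta z)$.*

*Proof.* (a) Suppose one of $z,r_\xi z$ is not in $T$. Its image under $a$ has a countable value of $\varphi$, so it lies in $a^{-1}N(\zeta,\gamma,i)$ for a suitable $i$ and all large $\zeta<\omega_1$. Choose such a $\zeta$ for which the set is determined at $\xi$. Then the other point lies in the same set. So neither point is in $T$, and $u_\gamma$ takes the same value $i$ at the images of both.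

(b) By Lemma 5(b), for each $\zeta\in[\omega,\omega_1)$ there is a stage $\xi(\zeta)<\mu$ at which both sets are determined. If $\mu$ is countable, some $\xi$ equals $\xi(\zeta)$ for uncountably many, hence unboundedly many, $\zeta$. If $\mu>\omega_1$ is regular, take $\xi=\sup_\zeta\xi(\zeta)<\mu$.

(c) Let $\delta<\omega_1$ be a limit ordinal. Apply (b) to $Z_\delta=\varprojlim_{\xi<\delta}Z_\xi$ and $a|_{Z_\delta}$: there $\gamma$ is settled at some $\xi(\delta)<\delta$. By Fodor's lemma there are $\beta_\gamma$ and a stationary set $S$ with $\xi(\delta)=\beta_\gamma$ for all $\delta\in S$. Let $\beta_\gamma\le\beta<\omega_1$. Given $z\in Z_\eta$, take $\delta\in S$ with $\delta>\max(\eta,\beta)$ and apply (a) in $Z_\delta$ at stage $\beta$. This gives (A), and (B) for $z\in\bigcup_\eta Z_\eta\setminus T$.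

Now let $z\in Z\setminus T$ be arbitrary. Since $r_\eta z\to z$ and $T$ is closed, $r_\eta z\notin T$ for all large $\eta\ge\beta$. For these $\eta$ the part already proved, applied to $r_\eta z\in Z_\eta$, gives $r_\beta z=r_\beta r_\eta z\notin T$ and $u_\gamma(ar_\beta z)=u_\gamma(ar_\eta z)$. The right-hand side converges to $u_\gamma(az)$, because $u_\gamma a$ is continuous on the open set $Z\setminus T$. $\square$

In (c), a point $z\in T$ outside $\bigcup_\eta Z_\eta$ may have $r_\beta z\notin T$. For $Z=K$, $a=\chi$ this happens at all points of $T=F$. In this example (A) and (B) hold with $\beta_\gamma=\max(\gamma+1,\omega)$.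

The next lemma makes precise the phrase that a limit value in $F$ is forced.

**Lemma 17.** *Let $Z\in\mathcal R$ and $a:Z\to K^*$ be continuous. There is a unique continuous $\tilde u:\overline{Z\setminus T}\to K$ with $\tilde u=a$ on $Z\setminus T$. It maps $\operatorname{bd}T$ into $F$.*

*Proof.* Uniqueness is clear, since $Z\setminus T$ is dense in $\overline{Z\setminus T}$.

**Step 1: it suffices to extend each $u_\gamma a:Z\setminus T\to\{0,1\}$ continuously over $\overline{Z\setminus T}$.** The function $\varphi a$ is defined and continuous on all of $Z$. The function $m$ on $K$ is determined by the $u_n$, $n<\omega$: if $m(k)<m(k')$, choose a rational $e_n$ strictly between them. As $n<\omega\le\varphi$ on $K$, the definition of $K$ gives $u_n(k)=0$ and $u_n(k')=1$. So $m=m'\circ(u_n)_{n<\omega}$ with $m'$ continuous on the compact set $(u_n)_{n<\omega}(K)$. If all $u_na$ extend, the extensions take values in this closed set, and $ma$ extends as well. Together we get a continuous map of $\overline{Z\setminus T}$ into $[\omega,\omega_1]\times[0,1]\times\{0,1\}^{\omega_1}$. It takes values in the closed set $K$ on a dense set, hence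 everywhere. On $T$ we have $\varphi a=\omega_1$, so $\operatorname{bd}T$ is mapped into $F$.

**Step 2: extending $u_\gamma a$, by induction over $\mathcal R$.** If $Z$ is metrizable, $Z\setminus T$ is closed by Lemma 15 and there is nothing to do. Let $Z=\varprojlim_{\xi<\mu}Z_\xi$ with $\mu$ regular. By Lemma 16 (parts (a) and (b) if $\mu\ne\omega_1$, part (c) if $\mu=\omega_1$) there is $\xi$ with $r_\xi(Z\setminus T)\subseteq Z_\xi\setminus T$ and $u_\gamma a=u_\gamma ar_\xi$ on $Z\setminus T$. Let $w$ be the continuous extension of $u_\gamma a|_{Z_\xi\setminus T}$ to $\overline{Z_\xi\setminus T}$, which exists by the inductive hypothesis. Since $r_\xi$ maps $\overline{Z\setminus T}$ into $\overline{Z_\xi\setminus T}$, the map $wr_\xi$ is the required extension. $\square$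

For a stage $Z_\xi\subseteq Z$ put $a_\xi=a|_{Z_\xi}$, $T_\xi=T\cap Z_\xi$, and $\operatorname{bd}T_\xi=T_\xi\cap\overline{Z_\xi\setminus T_\xi}$, a subset of $\operatorname{bd}T$. By uniqueness, the map $\tilde u$ for $a_\xi$ is the restriction of the map $\tilde u$ for $a$.

## 10. The labeling lemma

Two features of the next statement make the induction run. First, the good map $c$ is not fixed in advance but found along the way, inside any prescribed uncountable $\Gamma$. In length $\omega$ only uncountably many coordinates, and not all of them, can be settled at one common stage, and $c$ must ignore the rest. Second, (ii) is stated for all maps $b:V\to Z$ with $V\in\mathcal R$, and not only for the identity of $Z$. In this form it can be pulled back along $r_\beta$.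

**Lemma 18.** *Let $Z\in\mathcal R$, $a:Z\to K^*$ continuous, $\Gamma\subseteq\omega_1$ uncountable. There are a $\Gamma$-good $c$ and a continuous $f:T\to[0,1]$ such that*

*(i) $f(z)=c(m(\tilde u(z)))$ for $z\in\operatorname{bd}T$;*

*(ii) for every $V\in\mathcal R$, continuous $b:V\to Z$, and closed $G\subseteq\operatorname{int}_Vb^{-1}(T)$, the set $f(b(G))$ is nowhere dense in $[0,1]$.*

*Proof.* Induction over $\mathcal R$. If $Z$ is metrizable, then $\operatorname{bd}T=\emptyset$ by Lemma 15. Take any $\Gamma$-good $c$ (Lemma 7(a)) and $f\equiv0$. Now let $Z=\varprojlim_{\xi<\mu}Z_\xi$, $\mu$ regular, $Z_\xi\in\mathcal R$, and assume the lemma for all $Z_\xi$.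

**Step 1: a stage $\beta$ that controls enough coordinates.** We choose $\beta<\mu$, an uncountable $\Gamma_1\subseteq\Gamma$, and a nonempty countable $D\subseteq\Gamma_1$ such that $\{e_\gamma:\gamma\in D\}$ is dense in $\{e_\gamma:\gamma\in\Gamma_1\}$. A set of reals is separable, so a suitable $D$ exists once $\Gamma_1$ is chosen.

* If $\mu=\omega$: by Lemma 16(b) there are $n$ and an uncountable $\Gamma_1\subseteq\Gamma$ all of whose members are settled at $n$. Let $\beta=n$ and choose $D$.
* If $\mu>\omega_1$: let $\Gamma_1=\Gamma$, choose $D$, and let $\beta<\mu$ be such that all $\gamma\in D$ are settled at $\beta$. It exists by Lemma 16(b), since $D$ is countable and $\mu$ is regular and uncountable.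
* If $\mu=\omega_1$: let $\Gamma_1=\Gamma$, choose $D$, and let $\beta=\sup_{\gamma\in D}\beta_\gamma<\omega_1$, with $\beta_\gamma$ from Lemma 16(c).

In all cases Lemma 16(a) or (c)(B) gives
$$z\in Z\setminus T\ \Rightarrow\ r_\beta z\notin T\ \text{ and }\ u_\gamma(az)=u_\gamma(ar_\beta z)\quad(\gamma\in D). \tag{2}$$
Apply the inductive hypothesis to $Z_\beta,a_\beta,\Gamma_1$. We get a $\Gamma_1$-good, hence $\Gamma$-good, map $c$ and $f_\beta:T_\beta\to[0,1]$ satisfying (i) and (ii) for $Z_\beta$.

**Step 2: near $T$, the number $c\circ m\circ a$ does not change under $r_\beta$.** Let $\omega\le\zeta_0<\omega_1$ with $D\subseteq\zeta_0$. Then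
$$z\in Z\setminus T,\ \ \varphi(az)\ge\zeta_0,\ \ \varphi(ar_\beta z)\ge\zeta_0\ \Rightarrow\ c(m(az))=c(m(ar_\beta z)). \tag{3}$$
Suppose not, and let $s=m(az)$, $s'=m(ar_\beta z)$, say with $c(s)<c(s')$; the other case is symmetric. The open set $c^{-1}((c(s),c(s')))\subseteq(s,s')$ contains some $e_\gamma$ with $\gamma\in\Gamma_1$, because $c$ is $\Gamma_1$-good. Hence it contains some $e_\gamma$ with $\gamma\in D$, by density. Since $\gamma<\zeta_0$, the definition of $K$ applies at both points: $s<e_\gamma$ gives $u_\gamma(az)=0$, and $s'>e_\gamma$ gives $u_\gamma(ar_\beta z)=1$. This contradicts (2).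

**Step 3: the pulled-back labels fit the forced labels.** Put $T''=\{z\in Z:r_\beta z\in T\}=r_\beta^{-1}(T_\beta)$. It is closed, and $T''\subseteq T$ by (2). We show
$$z\in T''\cap\operatorname{bd}T\ \Rightarrow\ f_\beta(r_\beta z)=c(m(\tilde u(z))). \tag{4}$$
Let $(z_i)$ be a net in $Z\setminus T$ converging to $z$. By (2), $r_\beta z_i\in Z_\beta\setminus T_\beta$, and $r_\beta z_i\to r_\beta z\in T_\beta$. So $r_\beta z\in\operatorname{bd}T_\beta$. Moreover $\varphi(az_i)\to\omega_1$ and $\varphi(ar_\beta z_i)\to\omega_1$, because $z$ and $r_\beta z$ are in $T$. So (3) applies to $z_i$ eventually. With (i) for $Z_\beta$ we get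
$$f_\beta(r_\beta z)=c\,m\,\tilde u(r_\beta z)=\lim_i c\,m(ar_\beta z_i)=\lim_i c\,m(az_i)=c\,m\,\tilde u(z).$$

**Step 4: the case $\mu\neq\omega_1$.** Here everything pulls back. Some $\gamma\in D$ is settled at $\beta$, so $T=T''$ by Lemma 16(a). Let $f=f_\beta r_\beta|_T$. Then (i) is (4). For (ii), let $V,b,G$ be given. Then $b^{-1}(T)=(r_\beta b)^{-1}(T_\beta)$ and $f(b(G))=f_\beta(r_\beta b(G))$, so (ii) for $Z_\beta$ and the map $r_\beta b:V\to Z_\beta$ gives the claim.

**Step 5: the case $\mu=\omega_1$, definition of $f$.** Now $T''$ may be a proper subset of $T$. The point that saves us is that the missing part $T'=T\setminus T''=\{z\in T:r_\beta z\notin T\}$ lies in the boundary: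
$$T'\subseteq\operatorname{bd}T. \tag{5}$$
Let $z\in T'$ and $\beta\le\eta<\omega_1$. Then $r_\beta(r_\eta z)=r_\beta z\notin T$, so $r_\eta z\notin T$ by Lemma 16(c)(A). As $r_\eta z\to z$, we get $z\in\overline{Z\setminus T}$.

Hence $T=T''\cup\operatorname{bd}T$. Define $f=f_\beta r_\beta$ on $T''$ and $f=c\,m\,\tilde u$ on $\operatorname{bd}T$. Both sets are closed, and by (4) the definitions agree on the intersection. So $f$ is well defined and continuous, and (i) holds.

**Step 6: the case $\mu=\omega_1$, labels of the part of $V$ over $T'$.** Let $V\in\mathcal R$, $b:V\to Z$ continuous, $G\subseteq O:=\operatorname{int}b^{-1}(T)$ closed. We show that, near $G$, the part of $V$ mapped into $T'$ has labels in one closed nowhere dense set. Choose an open $O_1$ with $G\subseteq O_1\subseteq\overline{O_1}\subseteq O$. Put $\psi=\varphi ar_\beta b:V\to[\omega,\omega_1]$, so that $\psi(v)=\omega_1\Leftrightarrow r_\beta b(v)\in T_\beta$. If $v\in O$ and $\psi(v)<\omega_1$, then $b(v)\in T'\subseteq\operatorname{bd}T$ by (5). So $h=\tilde ub$ is a continuous map from the open set $O\cap\{\psi<\omega_1\}$ into $F$. For $\omega\le\zeta<\omega_1$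 the set $G_\zeta=\overline{O_1}\cap\{\psi\le\zeta\}$ is closed in $V$ and contained in this open set. By Lemma 8, $h(G_\zeta)$ is compact metrizable. These sets increase with $\zeta$. By Lemma 6(a) their union has a countable dense subset, which lies in some $S:=h(G_{\zeta_1})$. So $h(G_\zeta)\subseteq S$ for all $\zeta$. As $c$ is $\Gamma$-good, hence $\omega_1$-good, $N:=c(m(S))$ is closed and nowhere dense by Lemma 7(b). By (i), $fb(v)=c\,m\,h(v)\in N$ for $v\in\overline{O_1}\cap\{\psi<\omega_1\}$. Since $fb$ is continuous on $\overline{O_1}\subseteq b^{-1}(T)$,
$$fb\bigl(\overline{O_1\cap\{\psi<\omega_1\}}\bigr)\subseteq N. \tag{6}$$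

**Step 7: the case $\mu=\omega_1$, proof of (ii).** The remaining labels are handled by the inductive hypothesis. Let $U\subseteq(0,1)$ be a nonempty open interval. Choose a nondegenerate closed interval $I\subseteq U$ with $I\cap N=\emptyset$, and let $G_I=\{v\in G:fb(v)\in I\}$, a closed set. By (6),
$$G_I\subseteq O_2:=O_1\setminus\overline{O_1\cap\{\psi<\omega_1\}}.$$
The set $O_2$ is open and $\psi=\omega_1$ on it, so $G_I\subseteq\operatorname{int}(r_\beta b)^{-1}(T_\beta)$. By (ii) for $Z_\beta$ and $r_\beta b:V\to Z_\beta$, the set $f_\beta r_\beta b(G_I)$ is nowhere dense. Since $b(G_I)\subseteq T''$, this set equals $fb(G_I)=fb(G)\cap I$. So $I\not\subseteq fb(G)$, and $U\not\subseteq fb(G)$. As $fb(G)$ is closed and $U$ was arbitrary, $fb(G)$ is nowhere dense. $\square$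

## 11. No space of $\mathcal R$ maps onto $X$

We prove Theorem 3. Suppose that $Z\in\mathcal R$ and that $H:Z\to X$ is a continuous surjection.

**Step 1: transfer to $K^*$.** The projection $K\times A(\Theta)\to K$ followed by $\chi$ is constant on $F\times\{\infty\}$, so it induces a continuous map $X_0\to K^*$. Composing with the projection $X\to X_0$ we get a continuous $\pi:X\to K^*$. Let $a=\pi H$ and $T=a^{-1}(*)$. Take $\tilde u$ from Lemma 17, and $c,f$ from Lemma 18 with $\Gamma=\omega_1$.

For $t\in\Theta$ the set $\mathcal U_t=\{(x,y)\in X:x\in\varpi[K\times\{t\}]\}$ is clopen in $X$. Since $\varpi$ is injective on $K\times\{t\}$, the formula $\kappa_t(\varpi(k,t),y)=k$ defines a continuous map $\kappa_t:\mathcal U_t\to K$, and $\pi=\chi\kappa_t$ on $\mathcal U_t$. Hence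
$$\tilde u=\kappa_tH\ \text{ on }\ \overline{Z\setminus T}\cap H^{-1}(\mathcal U_t),\qquad \kappa_tH(z)\in F\ \text{ for }\ z\in T\cap H^{-1}(\mathcal U_t). \tag{7}$$
The first equality holds on $(Z\setminus T)\cap H^{-1}(\mathcal U_t)$ by the identification of $K^*\setminus\{*\}$ with $K\setminus F$. This set is dense in $\overline{Z\setminus T}\cap H^{-1}(\mathcal U_t)$, because $H^{-1}(\mathcal U_t)$ is open. The second statement holds because $\chi\kappa_tH(z)=a(z)=*$.

**Step 2: the labels of each added sequence miss an interval.** For $g<\omega_1$ and $t\in\Theta$ let $x_{g,t}=(\varpi(t(g),t),g)\in\mathcal U_t$, so that $\kappa_t(x_{g,t})=t(g)$, and pick $z_{g,t}\in H^{-1}(x_{g,t})$. The set $Z_g=H^{-1}(Y_g\times\{g\})$ is clopen in $Z$, because $g$ is isolated in $A(\omega_1)$. It contains all $z_{g,t}$, $t\in\Theta$. It lies in $T$, because all $t(g)$ are in $F$ and so $\pi(Y_g\times\{g\})=\{*\}$. By Lemma 18(ii) with $V=Z$, $b=\mathrm{id}$, $G=Z_g$, the closed set $S_g:=f(Z_g)$ is nowhere dense in $[0,1]$.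

For each $g$ choose a nonempty open interval with rational endpoints, contained in $(0,1)$ and missing $S_g$. There are only countably many such intervals. So there are an uncountable $\mathcal G\subseteq\omega_1$ and one interval $J$ with $J\cap S_g=\emptyset$ for all $g\in\mathcal G$.

**Step 3: a pair $t$ aimed at the missed interval.** By Lemma 10 with $U=J$ there is $t=(p,q)\in\Theta$ with $[p,q]\subseteq c^{-1}(J)$. Fix this $t$. Then $c(m(t(g)))\in c([p,q])\subseteq J$ for all $g$.

**Step 4: a limit point that sees a nonmetrizable set.** Let $\mathcal J$ be the family of all $B\subseteq\mathcal G$ for which $\overline{t(B)}\subseteq F$ is metrizable or empty, where $t(B)=\{t(g):g\in B\}$. It is closed under subsets. It is closed under finite unions, because a union of two compact metrizable sets is metrizable. So $\mathcal J$ is an ideal. Moreover $\mathcal G\notin\mathcal J$. Indeed, the set $E'=\{e_{\gamma_t(g)}:g\in\mathcal G\}$ is uncountable, since $\gamma_t$ is injective, and all but countably many $e\in E'$ are limits of $E'$ from the right. For these, $e^-\in t(\mathcal G)$, and $e^+\in\overline{t(\mathcal G)}$, because points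 $x^-$ with $x\in E'$, $x\downarrow e$ strictly, lie in $t(\mathcal G)$ and converge to $e^+$. By Lemma 6(b), $\overline{t(\mathcal G)}$ is not metrizable.

Let $\mathfrak p$ be an ultrafilter on $\mathcal G$ with $\mathfrak p\cap\mathcal J=\emptyset$, and let $z=\lim_{\mathfrak p}z_{g,t}$. Then $z\in T\cap H^{-1}(\mathcal U_t)$, as this set is closed and contains all $z_{g,t}$.

**Step 5: $z\in\operatorname{bd}T$.** Otherwise $z$ lies in the open set $O'=\operatorname{int}T\cap H^{-1}(\mathcal U_t)$. By (7), $\kappa_tH$ maps $O'$ continuously into $F$. Let $G\subseteq O'$ be a closed neighborhood of $z$. By Lemma 8, $\kappa_tH(G)$ is compact metrizable. The set $B=\{g\in\mathcal G:z_{g,t}\in G\}$ is in $\mathfrak p$, and $t(B)\subseteq\kappa_tH(G)$ because $\kappa_tH(z_{g,t})=t(g)$. So $\overline{t(B)}$ is metrizable and $B\in\mathcal J$, a contradiction.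

**Step 6: two values for $f(z)$.** By Step 5, Lemma 18(i), (7), and the compactness of $c([p,q])$,
$$f(z)=c\,m\,\tilde u(z)=c\,m\,\kappa_tH(z)=\lim_{\mathfrak p}c(m(t(g)))\in c([p,q])\subseteq J.$$
On the other hand $f(z_{g,t})\in S_g\subseteq[0,1]\setminus J$ for all $g\in\mathcal G$, and $[0,1]\setminus J$ is closed, so $f(z)=\lim_{\mathfrak p}f(z_{g,t})\notin J$. This contradiction shows that $X$ is not a continuous image of a space from $\mathcal R$.

**Step 7: weight.** By Lemma 14, $X\in\mathcal{RC}$ has weight at most $\aleph_1$ and is a limit of the form required in the theorem. If its weight were countable, $X$ would be metrizable, hence in $\mathcal R$ and an image of itself, which has just been excluded. So the weight is exactly $\aleph_1$, and Theorem 3 is proved. $\square$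

## 12. All uncountable weights, and limits that leave $\mathcal I$

*Proof of Theorem 4(a).* A compact space of countable weight is metrizable, hence in $\mathcal R$. So no such space exists for $\kappa<\aleph_1$. Let $\kappa\ge\aleph_1$. The class of compact $N$ with $X\sqcup N\in\mathcal{RC}$ contains the metric compacta by Lemma 2, since $X\in\mathcal{RC}$. It is closed under continuous images and retractive limits, by taking the disjoint sum of all maps with $\mathrm{id}_X$. So it contains $\mathcal{RC}$. Since $A(\kappa)\in\mathcal R$ by Example 4, $X\sqcup A(\kappa)\in\mathcal{RC}$. This space has weight $\kappa$, and it maps continuously onto $X$: send $A(\kappa)$ to a point of $X$. If it were a continuous image of a space from $\mathcal R$, so would be $X$, contrary to Theorem 3. $\square$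

*Proof of Theorem 4(b).* Let $X_\alpha$, $\alpha\le\omega_1$, be the spaces from Lemma 14 and its proof, and let $\alpha$ be least with $X_\alpha\notin\mathcal I$. It exists, because $X_{\omega_1}=X\notin\mathcal I$. We have $X_0\in\mathcal I$. If $X_\beta\in\mathcal I$, then $X_{\beta+1}$, which is homeomorphic to $X_\beta\sqcup Y_\beta$ with $Y_\beta$ metrizable, is in $\mathcal I$ by Lemma 2. So $\alpha$ is a limit ordinal. Thus $X_\alpha\notin\mathcal I$ is the limit of the continuous inverse sequence of retractions $\{X_\beta:\beta<\alpha\}$, all of whose members are in $\mathcal I$. So $\mathcal I$ is not closed under such limits.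

Finally, $\mathcal I\subsetneq\mathcal{RC}$ because $X\in\mathcal{RC}\setminus\mathcal I$. If $\mathcal I=\mathcal R$, then $\mathcal R$ would be closed under continuous images, so that $\mathcal R=\mathcal{RC}$. This contradicts the known fact $\mathcal R\subsetneq\mathcal{RC}$ quoted in Section 1, which is used only here. Hence $\mathcal R\subsetneq\mathcal I\subsetneq\mathcal{RC}$. $\square$
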